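\title{A rigid Stone--\v{C}ech corona}

\begin{abstract}
We construct in ZFC a locally compact, non-compact, connected, $3$-dimensional separable metrizable space $X$ such that the identity is the only autohomeomorphism of the corona $X^*=\beta X\setminus X$. This refutes the conjecture that, under the Continuum Hypothesis, the corona of every locally compact, non-compact, separable metrizable space has $2^{\aleph_1}$ nontrivial autohomeomorphisms. The space is a product $P\times Q$ of a tree-like space $P$ made of circles and a tree-like space $Q$ made of $2$-spheres. We show that every homeomorphism between the coronas of two such products is induced by a product of homeomorphisms of the factors. The proof recognizes the $3$-manifolds $S^1\times S^2\subset P\times Q$ inside the corona by \v{C}ech cohomology, and then uses each factor to name the points of the other one at infinity.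
\end{abstract}

\section{Introduction}

Let $X$ be a locally compact, non-compact, separable metrizable space, let $\beta X$ be its Stone--\v{C}ech compactification, and let $X^*=\beta X\setminus X$ be its \emph{corona}. The corona is a compact space that describes $X$ at infinity: no point of $X$ belongs to it, and it does not change when a relatively compact open set is removed from $X$. A homeomorphism $h\colon X\to Y$ extends to a homeomorphism $\beta h\colon\beta X\to\beta Y$, and so induces a homeomorphism
\[
h^*=\beta h\restriction X^*\colon X^*\to Y^* .
\]
More generally, a continuous map $\Phi\colon X^*\to Y^*$ is called \emph{trivial} if there are a compact set $K\subset X$ and a continuous map $f\colon X\setminus K\to Y$ such that $\Phi=\beta f\restriction X^*$, where $\beta f$ is the continuous extension of $f$. (To read this formula, take a compact set $K'$ whose interior contains $K$. The closed set $X\setminus\operatorname{int}K'$ has the same corona as $X$, and one extends the restriction of $f$ to this set. Only the case $K=\emptyset$ occurs below.) An autohomeomorphism of $X^*$ is \emph{nontrivial} if it is not of this form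 with $Y=X$. The trivial maps are those that come from $X$ itself, so the nontrivial ones measure how much of $X$ the corona has forgotten. The following conjecture is posed in~\cite{FS}.

\begin{quote}
\textbf{Conjecture.} The Continuum Hypothesis implies that $X^*$ has $2^{\aleph_1}$ nontrivial autohomeomorphisms for every locally compact, non-compact, separable metrizable space $X$.
\end{quote}

The number $2^{\aleph_1}$ is the largest possible one. An autohomeomorphism of $X^*$ is determined by its action on $C(X^*)$, which is a quotient of the algebra of bounded continuous functions on the separable space $X$ and so has at most $2^{\aleph_0}$ elements; hence there are at most $2^{2^{\aleph_0}}$ autohomeomorphisms, and under CH this bound is $2^{\aleph_1}$. On the other hand, $X$ has at most $2^{\aleph_0}$ compact subsets $K$, and for each of them there are at most $2^{\aleph_0}$ continuous maps $X\setminus K\to X$. So under CH there are at most $\aleph_1$ trivial maps, and the conjecture says that $X^*$ has as many autohomeomorphisms as cardinality allows. One can see why this is a reasonable guess. Under CH the algebra $C(X^*)$ is the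 union of an increasing chain of $\aleph_1$ separable subalgebras, and one may hope to build automorphisms by a back-and-forth recursion of length $\omega_1$ along such a chain, with two choices at each step. Nothing in this plan visibly depends on the space $X$.

The conjecture is nevertheless false, and no set-theoretic hypothesis is involved: everything in this paper is proved in ZFC.

\begin{theorem}\label{thm:rigid}
There is a locally compact, non-compact, connected, $3$-dimensional separable metrizable space $X$ such that the only autohomeomorphism of $X^*$ is the identity.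
\end{theorem}

The identity is trivial, so for this $X$ the corona has no nontrivial autohomeomorphism at all. This holds in particular under CH, so ZFC+CH refutes the conjecture.

The space is built from \emph{$p$-cacti}, $p\in\{1,2\}$, which are defined in Section~\ref{sec:cacti}. A $p$-cactus $P$ is a locally compact, non-compact, separable metrizable space made of $p$-spheres that touch one another, in a tree-like pattern, at the points of a countable dense set $D_P\subset P$. For $d\in D_P$ the number $m(d)$ of spheres through $d$ is finite. A \emph{cactus product} is a space $X=P\times Q$ with $P$ a $1$-cactus and $Q$ a $2$-cactus. The main result describes all homeomorphisms between coronas of cactus products.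

\begin{theorem}\label{thm:main}
Let $X=P\times Q$ and $\hat X=\hat P\times\hat Q$ be cactus products and let $\Phi\colon X^*\to\hat X^*$ be a homeomorphism. Then there are homeomorphisms $\alpha\colon P\to\hat P$ and $\gamma\colon Q\to\hat Q$ with $\Phi=(\alpha\times\gamma)^*$. Moreover $\alpha[D_P]=D_{\hat P}$, $\gamma[D_Q]=D_{\hat Q}$, and $\alpha$ and $\gamma$ preserve $m$.
\end{theorem}

\begin{corollary}\label{cor:rigid}
Let $X=P\times Q$ be a cactus product such that $m$ is injective on $D_P$ and on $D_Q$. Then the only autohomeomorphism of $X^*$ is the identity.
\end{corollary}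

\begin{proof}
Write $\Phi=(\alpha\times\gamma)^*$ as in Theorem~\ref{thm:main}. Since $\alpha$ and $\gamma$ preserve $m$, they fix the dense sets $D_P$ and $D_Q$ pointwise. Hence $\alpha$, $\gamma$ and $\Phi$ are identity maps.
\end{proof}

Cacti with injective $m$ exist (Lemma~\ref{lem:prescribed}), and this gives Theorem~\ref{thm:rigid}. Theorem~\ref{thm:main} has the following further consequences.

\begin{corollary}\label{cor:more}
Let $X=P\times Q$ and $\hat X=\hat P\times\hat Q$ be cactus products.
\begin{enumerate}
\item[(1)] Every homeomorphism $X^*\to\hat X^*$ is trivial, and $X^*\cong\hat X^*$ if and only if $P\cong\hat P$ and $Q\cong\hat Q$.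
\item[(2)] The map $(\alpha,\gamma)\mapsto(\alpha\times\gamma)^*$ is an isomorphism of $\operatorname{Homeo}(P)\times\operatorname{Homeo}(Q)$ onto $\operatorname{Homeo}(X^*)$.
\item[(3)] There are $2^{\aleph_0}$ pairwise non-homeomorphic coronas $X^*$ of locally compact separable metrizable spaces with $\operatorname{Homeo}(X^*)=\{\mathrm{id}\}$.
\end{enumerate}
\end{corollary}

\section{The idea: a grid modulo finite sets}\label{sec:model}

We write $A\subset^*B$ if $A\setminus B$ is finite, and $A=^*B$ if $A\subset^*B$ and $B\subset^*A$. The obstacle to recovering a map on $X$ from a homeomorphism of coronas is that the corona sees a discrete set of points only modulo finite sets, and so sees nothing of a single point. The way around it is to name a point by an infinite set. This is already visible in a purely combinatorial model.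

Let $\omega^2$ be the discrete grid. The clopen subsets of $(\omega^2)^*$ are the coronas of the subsets $R\subset\omega^2$, so an autohomeomorphism of $(\omega^2)^*$ is the same thing as an automorphism $\Theta$ of the Boolean algebra of subsets of $\omega^2$ modulo finite sets. We write $\Theta(R)$ for any representative of the image of the class of $R$. Let $s(i,j)=(i,j+1)$ be the vertical shift, and let $\rho_d=\{d\}\times\omega$ be the $d$-th column. We need one observation, which will be used again in Section~\ref{sec:coordinates}.

\begin{lemma}\label{lem:constant}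
Let $g\colon R\to E$ be a map on an infinite set $R$ such that $g^{-1}(A)$ is finite or cofinite in $R$ for every $A\subset E$. Then there is a unique $y\in E$ with $g(r)=y$ for all but finitely many $r\in R$.
\end{lemma}

\begin{proof}
If $g$ took infinitely many values, we could split the set of values into two infinite sets, and both preimages would be infinite. So $g$ takes finitely many values. One of them, $y$, is taken infinitely often, and then $g^{-1}(\{y\})$ is cofinite.
\end{proof}

\begin{example}\label{ex:grid}
Suppose that for every $A\subset\omega$ the set $W=\Theta^{-1}(A\times\omega)$ is almost invariant under the shift: for all but finitely many $w\in\omega^2$ we have $w\in W$ if and only if $s(w)\in W$. We claim that there is a map $\varphi\colon\omega\to\omega$ with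
\[
\Theta^{-1}(A\times\omega)=^*\varphi^{-1}(A)\times\omega\qquad\text{for all }A\subset\omega .
\]
Fix $A$. A column that contains no exceptional point is contained in $W$ or disjoint from $W$. Each of the finitely many other columns has a tail that is contained in $W$ or disjoint from $W$. Therefore $W=^*E(A)\times\omega$, where $E(A)=\{d:\rho_d\subset^*W\}$. Now fix $d$. The set $\Theta(\rho_d)$ is infinite, and $\Theta(\rho_d)\cap(A\times\omega)=^*\Theta(\rho_d\cap W)$ is cofinite in $\Theta(\rho_d)$ if $d\in E(A)$ and finite otherwise. By Lemma~\ref{lem:constant}, applied to the first coordinate, there is $\varphi(d)$ with $\Theta(\rho_d)\subset^*\{\varphi(d)\}\times\omega$, and then $d\in E(A)$ if and only if $\varphi(d)\in A$.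
\end{example}

The automorphism $\Theta$ is defined only modulo finite sets, but $E(A)$ and $\varphi$ are defined exactly, because the single index $d$ is represented by the infinite set $\rho_d$. If $\Theta$ also respects the horizontal shift, we get a second map $\psi$, and $\varphi\times\psi$ is a candidate for a map of the grid that induces $\Theta$.

To turn this into a theorem about all homeomorphisms of a corona, we must place the grid in a space whose topology forces the hypothesis of Example~\ref{ex:grid}. This dictates the construction.

\begin{enumerate}
\item[(i)] \emph{Shift invariance comes from connectedness.} Let $w$ and $s(w)$ lie on a connected compact piece contained in one column. If $\Phi$ carries coronas of unions of such vertical pieces to coronas of unions of vertical pieces, then a set $A$ of columns splits the image into two disjoint closed sets, and the two ends of almost every piece must go to the same side (Lemmas~\ref{lem:connected} and~\ref{lem:shift}).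
\item[(ii)] \emph{The pieces must be recognizable in the corona.} We build $X$ from closed $3$-manifolds, the \emph{bricks} $S^1\times S^2$, so that all of $H^3$ is carried by bricks. Then the limits of bricks along ultrafilters are the minimal closed subsets of $X^*$ with $H^3\neq0$ (Sections~\ref{sec:H3}--\ref{sec:bricks}). Grid points and pieces are intersections of two bricks.
\item[(iii)] \emph{Vertical must differ from horizontal.} Vertical pieces are $2$-spheres and horizontal pieces are circles, so $H^2$ and $H^1$ tell them apart (Section~\ref{sec:pieces}).
\item[(iv)] \emph{The grid must determine $\Phi$.} For this the grid $D=D_P\times D_Q$ has to be dense in $X$, which is why spheres are attached at a dense set of points.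
\item[(v)] \emph{The point maps must be trivial.} The numbers $m(d)$ label the points of the grid, and the label is preserved.
\end{enumerate}

\section{Coronas, dimension and cohomology}\label{sec:prelim}

\subsection*{Coronas of closed sets}

Every continuous map from a completely regular space $X$ to a compact Hausdorff space extends uniquely to $\beta X$. For $A\subset X$ let $\operatorname{cl}A$ be the closure of $A$ in $\beta X$. Let $X$ be normal and let $A,B\subset X$ be closed. Then $\operatorname{cl}A=\beta A$ by Tietze's theorem, and
\begin{equation}\label{eq:cap}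
\operatorname{cl}A\cap\operatorname{cl}B=\operatorname{cl}(A\cap B).
\end{equation}
Indeed, if $y\in\operatorname{cl}A\cap\operatorname{cl}B$ and $y\notin\operatorname{cl}(A\cap B)$, take $f\in C(\beta X,[0,1])$ with $f(y)=1$ and $f=0$ on $A\cap B$; the disjoint closed sets $A\cap\{f\ge1/2\}$ and $B\cap\{f\ge1/2\}$ have disjoint closures by Urysohn's lemma, but both closures contain $y$.

For the rest of this subsection $X$ is locally compact, separable and metrizable. Then $X$ is open in $\beta X$, so $X^*$ is compact. For closed $A\subset X$ put $A^*=\operatorname{cl}A\cap X^*$; this is the corona of $A$. An indexed family of subsets of $X$ is \emph{locally finite} if every compact set meets only finitely many members. The union of a locally finite family of closed sets is closed, and a map on this union is continuous if its restriction to each member is. A subset $R\subset X$ is called \emph{locally finite} if every compact set contains only finitely many of its points, that is, if $R$ is closed and discrete.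

If $u$ is an ultrafilter on a set $I$ and $(x_i)_{i\in I}$ is a family of points of a compact Hausdorff space, then $\lim_ux_i$ is the unique point $y$ such that $\{i:x_i\in O\}\in u$ for every neighborhood $O$ of $y$. Continuous maps commute with $\lim_u$, and $\lim_ux_i$ lies in the closure of $\{x_i:i\in J\}$ for every $J\in u$.

\begin{lemma}\label{lem:corona}
\begin{enumerate}
\item[(a)] For closed $A,B\subset X$ we have $(A\cap B)^*=A^*\cap B^*$ and $(A\cup B)^*=A^*\cup B^*$, and $A^*=\emptyset$ if and only if $A$ is compact.
\item[(b)] If $\mathcal Z$ is a locally finite family of compact sets, then $(\bigcup\mathcal Z)^*=\bigcap_{\mathcal F}\operatorname{cl}\bigcup(\mathcal Z\setminus\mathcal F)$, where $\mathcal F$ ranges over the finite subfamilies of $\mathcal Z$.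
\item[(c)] If $R$ is locally finite, $Y$ is closed and $R^*\subset Y^*$, then $R\subset^*Y$.
\item[(d)] Let $R=\{r_i:i\in I\}$ be locally finite with distinct $r_i$. The points of $R^*$ are the limits $\lim_ur_i$ along nonprincipal ultrafilters $u$ on $I$, and $\{\lim_ur_i\}=\bigcap_{J\in u}\{r_i:i\in J\}^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first formula is \eqref{eq:cap}, the second holds because closure commutes with finite unions, and $A^*=\emptyset$ means $A=\operatorname{cl}A$.

(b) The inclusion $\subset$ follows from (a), as $\bigcup\mathcal F$ is compact. A point $x\in X$ lies in finitely many members of $\mathcal Z$; if $\mathcal F$ consists of these, then $x$ is not in the closed set $\bigcup(\mathcal Z\setminus\mathcal F)$, hence not in its closure in $\beta X$.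

(c) The set $R\setminus Y$ is closed and disjoint from $Y$, so $(R\setminus Y)^*\cap Y^*=\emptyset$. Also $(R\setminus Y)^*\subset R^*\subset Y^*$. So $(R\setminus Y)^*=\emptyset$, and $R\setminus Y$ is compact and discrete.

(d) The bijection $i\mapsto r_i$ extends to a homeomorphism of the space $\beta I$ of ultrafilters on $I$ onto $\beta R=\operatorname{cl}R$. It sends $u$ to $\lim_ur_i$ and $\{v:J\in v\}$ onto $\operatorname{cl}\{r_i:i\in J\}$, and $u$ is the only ultrafilter that contains every $J\in u$.
\end{proof}

The next lemma is the form in which connectedness survives in the corona.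

\begin{lemma}\label{lem:connected}
Let $Z\subset X$ be closed and let $Z^*=F_0\cup F_1$ with $F_0,F_1$ closed and disjoint. Let $(z_j)_{j\in\omega}$ be a locally finite sequence of connected compact subsets of $Z$, let $a_j,b_j\in z_j$, and let $u$ be a nonprincipal ultrafilter on $\omega$. Then $\lim_ua_j$ and $\lim_ub_j$ lie in the same set $F_i$.
\end{lemma}

\begin{proof}
Both limits lie in $Z^*$, since the sequences leave every compact subset of $X$. Take $f\in C(\beta X,[0,1])$ with $f=i$ on $F_i$. The closed set $Z\cap\{1/3\le f\le2/3\}$ has empty corona, so it is compact and misses $z_j$ for large $j$. For such $j$, connectedness gives that $f<1/3$ on $z_j$ or $f>2/3$ on $z_j$. Hence $\{j:f(a_j)<1/3\}\in u$ if and only if $\{j:f(b_j)<1/3\}\in u$. The first condition says that $\lim_ua_j\in F_0$, the second that $\lim_ub_j\in F_0$.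
\end{proof}

\subsection*{Dimension}

For separable metrizable spaces, $\dim$ is the covering dimension. We use the following textbook facts. A subspace of $N$ has dimension at most $\dim N$. A countable union of closed subsets of dimension $\le n$ has dimension $\le n$ (sum theorem). We have $\dim(Y\times Z)\le\dim Y+\dim Z$. The limit of an inverse sequence of compact metrizable spaces of dimension $\le n$ has dimension $\le n$. An $n$-manifold has dimension $n$. Finally, a space of dimension $\le r$ is the union of $r+1$ subspaces of dimension $\le0$, that is, subspaces with a base of relatively clopen sets (decomposition theorem).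

\subsection*{Cohomology}

Throughout, $H^n$ is \v{C}ech cohomology with coefficients in $\mathbb F_2$. Recall the definition. The \emph{nerve} of an indexed open cover $(V_i)_{i\in I}$ is the simplicial complex whose simplices are the finite nonempty sets $\sigma\subset I$ with $\bigcap_{i\in\sigma}V_i\ne\emptyset$. An $n$-cochain is an $\mathbb F_2$-valued function $c$ on the simplices with $n+1$ elements, and $\delta c(\sigma)=\sum_{i\in\sigma}c(\sigma\setminus\{i\})$. The pullback of $c$ under a simplicial map $\lambda$ is $\lambda^*c(\sigma)=c(\lambda[\sigma])$ if $\lambda$ is injective on $\sigma$, and $0$ otherwise; pullback is functorial and commutes with $\delta$. If $(W_j)_{j\in J}$ is a second cover, a \emph{refinement map} is a map $\lambda\colon J\to I$ with $W_j\subset V_{\lambda(j)}$; it is simplicial on the nerves. The group $H^n(N)$ is the direct limit of the cohomology groups of the nerves of all open covers of $N$ along refinement maps. For compact $N$, finite covers suffice. For $A\subset N$ we write $\xi|A$ for the restriction of a class $\xi$.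

All spaces below are metrizable or compact Hausdorff, hence paracompact, and on paracompact spaces \v{C}ech cohomology equals sheaf cohomology (Godement). We use the following facts.

\begin{enumerate}
\item[(H1)] \emph{Mayer--Vietoris.} If $N=A\cup B$ with $A,B$ closed, there is an exact sequence
\[
H^2(A)\oplus H^2(B)\to H^2(A\cap B)\to H^3(N)\to H^3(A)\oplus H^3(B).
\]
So the last map is injective as soon as the first is onto.
\item[(H2)] \emph{Dimension.} If $N$ is separable metrizable and $A\subset N$ is closed, then $H^k(N)=0=H^k(N,A)$ for $k>\dim N$. By the exact sequence of the pair, $H^k(N)\to H^k(A)$ is onto for $k\ge\dim N$.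
\item[(H3)] \emph{Sums.} The cohomology of a topological sum is the product of the cohomologies of the summands. The union of a locally finite family of pairwise disjoint closed sets is their topological sum.
\item[(H4)] \emph{Continuity.} If $(F_\alpha)$ is a downward directed family of compact subsets of a Hausdorff space, then $H^n(\bigcap F_\alpha)=\varinjlim H^n(F_\alpha)$. Likewise $H^n(\varprojlim L_k)=\varinjlim H^n(L_k)$ for an inverse sequence of compact metrizable spaces.
\item[(H5)] \emph{Manifolds.} On manifolds, \v{C}ech and singular cohomology agree. If $z$ is a closed connected $n$-manifold and $b\subset z$ is a closed ball in a chart, then the map $z\to b/\partial b\cong S^n$ that collapses $z\setminus\operatorname{int}b$ pulls the generator of $H^n(S^n)$ back to a nonzero class.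
\end{enumerate}

The following construction produces nonzero classes in coronas; it will be applied with $n=3,2,1$.

\begin{lemma}\label{lem:fundamental}
Let $X$ be locally compact, separable and metrizable, let $\mathcal Z$ be a locally finite set of compact subsets of $X$, and let $n\ge1$. Let $\mathcal Z_0\subset\mathcal Z$ consist of closed connected $n$-manifolds, and assume that $z\cap z'$ is nowhere dense in $z$ whenever $z\in\mathcal Z_0$ and $z'\in\mathcal Z\setminus\{z\}$. Then there is $\xi\in H^n(\operatorname{cl}\bigcup\mathcal Z)$ with $\xi|z\neq0$ for all $z\in\mathcal Z_0$.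
\end{lemma}

\begin{proof}
Each $z\in\mathcal Z_0$ is compact, so it meets only finitely many other members of $\mathcal Z$, each in a closed nowhere dense set. Choose a closed ball $b_z$ in a chart of $z$ that misses all other members. Define $g\colon\bigcup\mathcal Z\to S^n$ as the quotient map $b_z\to b_z/\partial b_z\cong S^n$ on each $b_z$, with $\partial b_z$ going to the base point, and as the base point elsewhere. On $z\in\mathcal Z_0$ this is the collapse map of (H5), and on the other members of $\mathcal Z$ it is constant; so $g$ is continuous. Extend $g$ to $\beta(\bigcup\mathcal Z)=\operatorname{cl}\bigcup\mathcal Z$ and let $\xi$ be the pullback of the generator.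
\end{proof}

\section{Cacti and their products}\label{sec:cacti}

\subsection*{The construction}

Fix $p\in\{1,2\}$. We start from a chain of $p$-spheres, which makes the space non-compact and provides a road to infinity. Let $c_i\subset\mathbb R^{p+1}$, $i\ge0$, be the sphere of radius $1/2$ centered at $(i,0,\dots,0)$, and let $G_0=\bigcup_ic_i$. Thus $c_{i-1}\cap c_i=\{t_i\}$ for $i\ge1$, the points $t_i$ are distinct, and $c_i\cap c_j=\emptyset$ for $|i-j|\ge2$. The $c_i$ are the \emph{base spheres}. Put $A_0=\{t_i:i\ge1\}$.

Suppose that a space $G_k$, a closed discrete set $A_k\subset G_k$ and integers $n(a)\ge2$ for $a\in A_k$ are given. Let $G_{k+1}$ be obtained from $G_k$ by attaching, at each $a\in A_k$, $n(a)$ new $p$-spheres, each by identifying one of its points with $a$. These are the \emph{children} of $a$, and $a$ is their \emph{root}. Each $G_k$ is a locally compact separable metrizable space covered by the locally finite family of its spheres. Let $r_k\colon G_{k+1}\to G_k$ be the retraction that collapses each new sphere to its root. It is proper, because the preimage of a compact set $K$ is $K$ together with finitely many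 spheres. For each $j$ fix a base $(O^j_i)_{i\ge0}$ of nonempty open subsets of $G_j$. For $k\ge1$ the set $A_k$ is required to be a finite subset of $G_k\setminus(A_0\cup\dots\cup A_{k-1})$ that meets $O^j_i$ for all $i,j\le k$. Such a set exists because each $O^j_i$ is uncountable.

\begin{definition}
A \emph{$p$-cactus} is an inverse limit $P=\varprojlim(G_k,r_k)$ of a sequence constructed in this way, with projections $\pi_k\colon P\to G_k$. We identify $x\in G_k$ with the thread whose coordinates are equal to $x$ from the $k$-th on. Then $G_0\subset G_1\subset\dots\subset P$, and $\pi_k$ is a retraction of $P$ onto $G_k$. Put $D_P=\bigcup_kA_k$. The \emph{spheres of $P$} are the spheres of the spaces $G_k$, and $m(d)$ is the number of spheres of $P$ through $d\in D_P$.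
\end{definition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\foreach \x in {0,2,4,6} \draw[thick] (\x,0) circle (1);
\foreach \x in {1,3,5} {\draw (\x-0.3,0) circle (0.3); \draw (\x+0.3,0) circle (0.3); \fill (\x,0) circle (0.045);}
\node at (0,-0.6) {$c_0$}; \node at (2,-0.6) {$c_1$}; \node at (4,-0.6) {$c_2$}; \node at (6,-0.6) {$c_3$};
\node at (1,-0.9) {$t_1$}; \node at (3,-0.9) {$t_2$}; \node at (5,-0.9) {$t_3$};
\node at (7.5,0) {$\cdots$};
\draw (2,1) .. controls (1,2) and (1.9,2.5) .. (2,1);
\draw (2,1) .. controls (2.1,2.5) and (3,2) .. (2,1);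
\fill (2,1) circle (0.045) node[below] {$a$};
\draw (2.41,1.94) .. controls (2.06,2.49) and (2.56,2.64) .. (2.41,1.94);
\draw (2.41,1.94) .. controls (2.71,2.56) and (3.11,2.04) .. (2.41,1.94);
\fill (2.41,1.94) circle (0.045) node[below] {$b$};
\end{tikzpicture}
\caption{Part of an early stage of a $1$-cactus. The thick circles $c_i$ are the base spheres. Two children are attached at each $t_i$, at a point $a\in c_1$, and at a point $b$ on a child of $a$. The depths of $t_i$ and $a$ are $0$, the depth of $b$ is $1$. The map $\operatorname{next}$ walks toward infinity along $b\mapsto a\mapsto t_2\mapsto t_3\mapsto\cdots$, and each step stays on one circle.}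
\label{fig:cactus}
\end{figure}

We order the spheres of $P$ by \emph{creation}: first $c_0,c_1,\dots$ in this order, then the new spheres of $G_1$ in some order, then those of $G_2$, and so on. By construction,
\begin{equation}\label{eq:creation}
\begin{gathered}
\text{a sphere $B$ meets the union of the earlier spheres in at most one point,}\\
\text{namely in $t_i$ if $B=c_i$ and in its root otherwise.}
\end{gathered}
\end{equation}
The \emph{parents} of $a\in A_j$ are the spheres of $G_j$ through $a$. The point $t_i$ has the two parents $c_{i-1}$ and $c_i$. A point $a\in A_j$ with $j\ge1$ has exactly one parent, because by \eqref{eq:creation} distinct spheres of $G_j$ meet only in points of $A_0\cup\dots\cup A_{j-1}$. Three more notions are needed; see Figure~\ref{fig:cactus}.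

\emph{Depth.} Base spheres have depth $0$, a point $a\in D_P$ has the depth of its parent or parents, and the children of $a$ have depth $\operatorname{depth}(a)+1$.

\emph{Next point.} This replaces the shift of Section~\ref{sec:model}. For $a\in D_P$ we define a sphere $B_a$ and a point $\operatorname{next}(a)\in D_P$ with $a,\operatorname{next}(a)\in B_a$. Let $B_{t_i}=c_i$, and let $B_a$ be the parent of $a$ for $a\notin A_0$. Put $\operatorname{next}(a)=t_{i+1}$ if $B_a=c_i$, and let $\operatorname{next}(a)$ be the root of $B_a$ otherwise.

\emph{Level.} For $x\in P$ let $\operatorname{lev}(x)=\max\{i:\pi_0(x)\in c_i\}$, and let $P^{(k)}=\pi_0^{-1}(c_0\cup\dots\cup c_k)$.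

\begin{lemma}\label{lem:cactus}
Let $P$ be a $p$-cactus.
\begin{enumerate}
\item[(K1)] The maps $\pi_k$ are proper, and $P$ is locally compact, non-compact, separable and metrizable. The sets $P^{(k)}$ are compact and increasing, and every compact subset of $P$ lies in one of them.
\item[(K2)] Two distinct spheres have at most one common point, and it lies in $D_P$. The spheres through $a\in D_P$ are its parents and its children, so $m(t_i)=n(t_i)+2$ and $m(a)=n(a)+1$ for $a\notin A_0$. A sphere not contained in $G_k$ is mapped by $\pi_k$ to one point. A sphere with root $a$ meets $P^{(k)}$ if and only if $a\in P^{(k)}$.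
\item[(K3)] $D_P$ is dense in $P$, $D_P\cap B$ is dense in $B$ for every sphere $B$, and $P$ is connected.
\item[(K4)] If $a\ne b$ in $D_P$ have depths of the same parity, then every child of $a$ is disjoint from every child of $b$.
\item[(K5)] We have $\operatorname{lev}(\operatorname{next}(a))\ge\operatorname{lev}(a)$, and every forward orbit of $\operatorname{next}$ ends with a tail $t_i,t_{i+1},\dots$, on which $\operatorname{lev}(t_i)=i$. If $\operatorname{lev}(x)\le k$, then $x\in P^{(k)}$; if $x\in P^{(k)}$, then $\operatorname{lev}(x)\le k+1$. If $B_a$ meets $P^{(k)}$, then $a\in P^{(k+1)}$.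
\item[(K6)] There is a locally finite cover of $P$ by compact sets $P_0,P_1,\dots$ such that $P_{i-1}\cap P_i=\{t_i\}$, $P_i\cap P_j=\emptyset$ for $|i-j|\ge2$, and every sphere lies in some $P_i$.
\item[(K7)] $\dim P\le p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(K1) For compact $K\subset G_k$ the set $\pi_k^{-1}(K)$ is the inverse limit of the compact preimages of $K$ in the $G_l$, $l\ge k$. So $\pi_k$ is proper, the $P^{(k)}$ are compact, and preimages of compact neighborhoods under $\pi_0$ are compact neighborhoods. The space $P$ is a subspace of $\prod_kG_k$, and it retracts onto the non-compact space $G_0$. If $K\subset P$ is compact, then $\pi_0(K)$ meets finitely many $c_i$.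

(K2) The first statement is contained in \eqref{eq:creation}. Let $a\in A_j$ and let $B\ni a$ be a sphere not in $G_j$, with root in $A_l$, $l\ge j$. Then $B\cap G_l$ is the root, so $a$ is the root and $B$ is a child of $a$. If $B$ has root $a\in A_l$ and $k\le l$, then $\pi_l(B)=\{a\}$, so $\pi_k(B)=\{\pi_k(a)\}$. This gives the last two statements.

(K3) The sets $\pi_k^{-1}(O)$ with $O\subset G_k$ open and nonempty form a base of $P$. Such an $O$ contains some $O^k_i$, which contains a point $a\in A_l$ for $l\ge\max(i,k,1)$; as $a\in G_k$, we have $\pi_k(a)=a$ and $a\in\pi_k^{-1}(O)$. Let $B\subset G_k$ be a sphere, $k\ge1$. Then $B^\circ=B\setminus(A_0\cup\dots\cup A_{k-1})$ is $B$ minus a finite set. It is open in $G_k$, since it misses the other spheres of $G_k$, whose union is closed. So every nonempty open subset of $B^\circ$ is open in $G_k$ and meets $D_P$, as just shown. Finally, $\bigcup_kG_k$ is connected and contains the dense set $D_P$.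

(K4) Let $S$ be a child of $a$ and $S'$ a child of $b$. They are distinct, having distinct roots. Suppose $S\cap S'=\{x\}$, $x\in D_P$. Parents of $x$ have depth $\operatorname{depth}(x)$ and children of $x$ have depth $\operatorname{depth}(x)+1$, while the depths of $S$ and $S'$ have the same parity. So both are children of $x$, which gives $a=x=b$, or both are parents of $x$, which gives $x=t_i$ and makes $S$ a base sphere. Both are impossible.

(K5) If $B_a=c_i$, then $\operatorname{lev}(a)=i$ and $\operatorname{lev}(\operatorname{next}(a))=i+1$. Otherwise $\pi_0(B_a)$ is a single point, so $a$ and $\operatorname{next}(a)$ have the same level; moreover, if $a\in A_j$, then $B_a\subset G_j$ has its root in $A_{j'}$ with $j'<j$. So the second case occurs only finitely often along an orbit before the first one does, and from then on the orbit is $t_{i+1},t_{i+2},\dots$. The comparison of $\operatorname{lev}$ with $P^{(k)}$ holds because a point of $c_0\cup\dots\cup c_k$ lies in no $c_i$ with $i\ge k+2$. Let $B_a$ meet $P^{(k)}$. If $B_a=c_i$, then $i\le k+1$ and $a\in c_i\subset P^{(k+1)}$. Otherwise $\pi_0(B_a)=\{\pi_0(a)\}$ and $a\in P^{(k)}$.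

(K6) Let $H_0=c_0$, let $H_i\subset G_1$ be the union of $c_i$ and the children of $t_i$ for $i\ge1$, and put $P_i=\pi_1^{-1}(H_i)$. The $H_i$ form a locally finite cover of $G_1$ by compact sets with $H_{i-1}\cap H_i=\{t_i\}$ and $H_i\cap H_j=\emptyset$ for $|i-j|\ge2$. Since $t_i\notin A_l$ for $l\ge1$, we have $r_l^{-1}(t_i)=\{t_i\}$ for $l\ge1$, so $\pi_1^{-1}(t_i)=\{t_i\}$. A sphere of $G_1$ lies in some $H_i\subset P_i$, and any other sphere is mapped by $\pi_1$ to a point of some $H_i$.

(K7) The set $P_i$ is the inverse limit of the compact sets $\pi_k(P_i)$, each of which lies in a finite union of $p$-spheres. So $\dim P_i\le p$, and the sum theorem applies.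
\end{proof}

\begin{lemma}\label{lem:prescribed}
For every infinite set $I\subset\{4,5,\dots\}$ there is a $p$-cactus $P$ such that $m$ is a bijection of $D_P$ onto $I$.
\end{lemma}

\begin{proof}
Split $I$ into infinite sets $I_0$ and $I_1$. Assign the elements of $I_0$ bijectively to the points $t_i$, and assign the elements of $I_1$, in increasing order, to the points of the finite nonempty sets $A_1,A_2,\dots$ as these are chosen. If $\mu$ is assigned to $a$, put $n(a)=\mu-2$ for $a\in A_0$ and $n(a)=\mu-1$ otherwise. Then $n(a)\ge2$, and $m(a)=\mu$ by (K2).
\end{proof}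

\subsection*{Bricks and pieces}

Let $X=P\times Q$ be a cactus product. The spheres of $P$ are called \emph{circles}, and from now on an unqualified \emph{sphere} is a sphere of $Q$. The symbols $G_k,\pi_k,c_i,t_i$ refer to $P$ and $G'_k,\pi'_k,c'_i,t'_i$ to $Q$; the sets $Q_j$ and $Q^{(k)}$ are given by Lemma~\ref{lem:cactus} for $Q$. Put $X^{(k)}=P^{(k)}\times Q^{(k)}$. These sets are compact, and every compact subset of $X$ lies in one of them. The set $D=D_P\times D_Q$ is dense in $X$, and $\dim X\le3$.

A \emph{brick} is a product $T=C\times S$ of a circle of $P$ and a sphere of $Q$; it is a closed connected $3$-manifold. Let $\mathcal T$ be the countable set of bricks and let $\mathcal L$ be the set of locally finite subsets of $\mathcal T$. A \emph{piece} is a point of $D$, a \emph{horizontal circle} $C\times\{e\}$ with $e\in D_Q$, or a \emph{vertical sphere} $\{d\}\times S$ with $d\in D_P$. Since $(C\times S)\cap(C'\times S')=(C\cap C')\times(S\cap S')$, property (K2) shows that two distinct bricks are disjoint or meet in a piece. A piece contained in a brick is closed and nowhere dense in it.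

\begin{lemma}\label{lem:brickin}
If $\tau\in\mathcal L$ and $T$ is a brick with $T\subset\bigcup\tau$, then $T\in\tau$.
\end{lemma}

\begin{proof}
The compact set $T$ meets finitely many members of $\tau$. If $T\notin\tau$, then $T$ is a finite union of closed nowhere dense subsets, which is impossible.
\end{proof}

\section{Bricks carry the third cohomology}\label{sec:H3}

In this section and the next two, $X=P\times Q$ is a cactus product. We show that a class in $H^3$ of a closed subset of $X$ is detected on the bricks contained in this set. The tool is (H1): we cut $X$ along a slice $P\times\{a'\}$ or $\{a\}\times Q$ and have to make sure that no new class of degree $3$ is born from $H^2$ of the slice. For slices of the first kind this is automatic, since they have dimension $\le1$. Slices of the second kind have dimension $\le2$ and may have $H^2\ne0$, but their classes extend: first to $Q$ by (H2), and then to one side of the cut by the projection to $Q$.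

\begin{proposition}\label{prop:H3}
Let $N\subset X$ be closed and $\xi\in H^3(N)$. Then $\{T\in\mathcal T:T\subset N,\ \xi|T\ne0\}$ is locally finite. If this set is empty, then $\xi=0$.
\end{proposition}

\begin{proof}
We reduce to compact blocks, treat finite stages of the construction, and pass to the limit.

\emph{Step 1: the map $H^3(N)\to\prod_{i,j}H^3(N\cap(P_i\times Q_j))$ is injective.} Let $N_{\mathrm{ev}}$ be the union of the sets $N\cap(P_i\times Q)$ with $i$ even, and $N_{\mathrm{od}}$ the union of those with $i$ odd. By (K6) both unions are topological sums, and $N_{\mathrm{ev}}\cap N_{\mathrm{od}}$ is the sum of the sets $N\cap(\{t_i\}\times Q)=\{t_i\}\times N_i$, $i\ge1$, with $N_i\subset Q$ closed. Let $(\eta_i)\in\prod_{i\ge1}H^2(N_i)$. As $\dim Q\le2$, (H2) gives $b_i\in H^2(Q)$ with $b_i|N_i=\eta_i$. Put $a_0=0$ and $a_i=a_{i-1}+b_i$, and let $\zeta_i\in H^2(N\cap(P_i\times Q))$ be the pullback of $a_i$ under the projection to $Q$. On $\{t_i\}\times N_i$ the restrictions of $\zeta_{i-1}$ and $\zeta_i$ add up to $a_{i-1}|N_i+a_i|N_i=\eta_i$. So $H^2(N_{\mathrm{ev}})\oplus H^2(N_{\mathrm{od}})\to H^2(N_{\mathrm{ev}}\cap N_{\mathrm{od}})$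 is onto, and by (H1) and (H3) the map $H^3(N)\to\prod_iH^3(N\cap(P_i\times Q))$ is injective. Now split $N\cap(P_i\times Q)$ in the same way according to the parity of $j$ in $Q_j$. The intersection of the two halves is the sum of the sets $N\cap(P_i\times\{t'_j\})$, of dimension $\le1$, so its $H^2$ vanishes and (H1) applies again.

\emph{Step 2: if $M\subset G_k\times G'_k$ is compact, $\zeta\in H^3(M)$ and $\zeta|T=0$ for all bricks $T\subset M$, then $\zeta=0$.} By local finiteness, $M\subset G\times G'$, where $G=C_1\cup\dots\cup C_r$ and $G'=S_1\cup\dots\cup S_q$ are finite unions of circles and of spheres, listed in the order of creation. Let $G^-=C_1\cup\dots\cup C_{r-1}$. By \eqref{eq:creation}, $G^-\cap C_r$ is empty or a point $a$. In the second case write $M\cap(\{a\}\times G')=\{a\}\times M_a$. A class in $H^2(M_a)$ extends to $G'$ by (H2), and the pullback of the extension under the projection $M\cap(C_r\times G')\to G'$ restricts to the given class on $\{a\}\times M_a$. So in both cases (H1) shows that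
\[
H^3(M)\to H^3(M\cap(G^-\times G'))\oplus H^3(M\cap(C_r\times G'))
\]
is injective. By induction on $r$, $H^3(M)$ injects into $\bigoplus_jH^3(M\cap(C_j\times G'))$. We remove the spheres $S_q,S_{q-1},\dots$ from $G'$ in the same way; now the intersections lie in circles $C_j\times\{a'\}$ and have $H^2=0$. So $H^3(M)$ injects into $\bigoplus_{j,l}H^3(M\cap(C_j\times S_l))$. It remains to see that $H^3(M\cap T)=0$ if $T=C_j\times S_l\not\subset M$. Take $x\in T\setminus M$. The product $S^1\times S^2$ has a cell structure with a single $3$-cell, and by homogeneity we may take $x$ to be its center; so $T\setminus\{x\}$ deformation retracts onto the $2$-skeleton and $H^3(T\setminus\{x\})=0$. By (H2) this group maps onto $H^3(M\cap T)$.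

\emph{Step 3: the proposition holds for compact $N=L$, with a finite set of bricks.} Let $q_k=\pi_k\times\pi'_k$ and $L_k=q_k(L)$. Then $L=\varprojlim L_k$, so by (H4) there are $k$ and $\xi_k\in H^3(L_k)$ with $\xi=q_k^*\xi_k$. If a brick $T$ is not contained in $G_k\times G'_k$, then by (K2) one coordinate of $q_k$ is constant on $T$, so $\dim q_k(T)\le2$. Hence, by (H2),
\begin{equation}\label{eq:kill}
\begin{gathered}
\text{the pullback of $\xi_k$ under $q_k$ vanishes on every brick}\\
\text{$T\not\subset G_k\times G'_k$ with $q_k(T)\subset L_k$.}
\end{gathered}
\end{equation}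
So the bricks $T\subset L$ with $\xi|T\ne0$ lie in $G_k\times G'_k$, and only finitely many such bricks meet $L$.

Now assume that $\xi|T=0$ for all bricks $T\subset L$. We cannot apply Step 2 to $L_k$ at once, because $L_k$ may contain bricks that $L$ does not contain. These disappear at a later stage. Indeed, let $T\subset G_k\times G'_k$ be a brick with $T\subset L_l$ for infinitely many $l$, and let $x\in T$. For these $l$ write $x=q_l(y_l)$ with $y_l\in L$. Then $q_j(y_l)=q_j(x)$ for $j\le l$, so $y_l\to x$ and $x\in L$; thus $T\subset L$. There are only finitely many bricks $T\subset L_k$, so we can fix $l\ge k$ such that every brick $T\subset L_k$ with $T\subset L_l$ satisfies $T\subset L$. Let $\xi_l\in H^3(L_l)$ be the pullback of $\xi_k$ under $q_k\colon L_l\to L_k$, so that $\xi=q_l^*\xi_l$. Let $T\subset L_l$ be a brick. If $T\not\subset G_k\times G'_k$, then $\xi_l|T=0$ by \eqref{eq:kill}. Otherwise $T=q_k(T)\subset L_k$, so $T\subset L$ by the choice of $l$, and $\xi_l|T=\xi|T=0$ because $q_l$ is the identity on $T$. By Step 2, $\xi_l=0$, so $\xi=0$.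

\emph{Conclusion.} By (K6) the blocks $P_i\times Q_j$ are compact, form a locally finite family, and each brick lies in one of them. A compact set $K$ meets finitely many blocks; a brick $T\subset N$ that meets $K$ lies in the intersection of $N$ with one of these, and by Step 3 each such intersection contains finitely many bricks with $\xi|T\ne0$. If $\xi|T=0$ for all $T\subset N$, then $\xi$ vanishes on each $N\cap(P_i\times Q_j)$ by Step 3, and $\xi=0$ by Step 1.
\end{proof}

\begin{remark}
The tree-like pattern \eqref{eq:creation} is essential in Step 2. If three circles are glued cyclically, each touching the other two in distinct points, the union $G$ is a connected graph with $3$ vertices and $6$ edges, so $H^1(G)$ has rank $4$ and some nonzero class vanishes on all three circles. Its product with the generator of $H^2(S^2)$ is a nonzero class in $H^3(G\times S^2)$ that vanishes on all three bricks.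
\end{remark}

\section{From a space to its compactification}\label{sec:beta}

Closed subsets of $X^*$ are intersections of sets $\operatorname{cl}N=\beta N$ with $N\subset X$ closed, so by (H4) we need Proposition~\ref{prop:H3} for $\beta N$ in place of $N$. The difficulty is that $H^n(\beta N)$ is computed from finite open covers of $N$, while a class may become a coboundary on $N$ only on an infinite cover. We show how to merge the members of such a cover into finitely many sets without losing the cochain that bounds.

\begin{proposition}\label{prop:beta}
Let $N$ be a separable metrizable space of finite dimension and let $n\ge1$. Then the restriction $H^n(\beta N)\to H^n(N)$ is injective.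
\end{proposition}

\begin{proof}
Let $\dim N\le r$, and fix a metric $\operatorname{dist}$ on $N$, with the convention that the distance to the empty set is $\infty$.

\emph{Covers of $N$ and of $\beta N$.} For open $W\subset N$ put $\operatorname{Ex}W=\beta N\setminus\operatorname{cl}(N\setminus W)$. This set is open and $\operatorname{Ex}W\cap N=W$. The operation $\operatorname{Ex}$ is monotone and commutes with finite intersections, so a finite family $(W_i)$ and the family $(\operatorname{Ex}W_i)$ have the same nerve. By \eqref{eq:cap}, if finitely many $W_i$ cover $N$, then the $\operatorname{Ex}W_i$ cover $\beta N$. If $V\subset\beta N$ is open, then $V$ misses $N\setminus V$ and hence its closure, so $V\subset\operatorname{Ex}(V\cap N)$.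

Let $\xi\in H^n(\beta N)$ with $\xi|N=0$ be represented by a cocycle $\eta$ on the nerve of a finite open cover $(V_i)_{i\in I}$ of $\beta N$. As $N$ is dense, the covers $(V_i)$, $(V_i\cap N)$ and $\mathcal V'=(\operatorname{Ex}(V_i\cap N))$ have the same nerve. The cover $(V_i)$ refines $\mathcal V'$ by the identity of $I$, so $\eta$ on $\mathcal V'$ also represents $\xi$. It therefore suffices to find a finite open cover $(W_\theta)$ of $N$, a map $\mu$ with $W_\theta\subset V_{\mu(\theta)}$, and a cochain $c'$ on the nerve of $(W_\theta)$ with $\mu^*\eta=\delta c'$: then $(\operatorname{Ex}W_\theta)$ refines $\mathcal V'$ by $\mu$ and has the same nerve as $(W_\theta)$, so $\xi=0$.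

\emph{A colored cover.} Since $\xi|N=0$, there is an open cover $\mathcal W_0$ of $N$ refining $(V_i\cap N)$ on whose nerve the pullback of $\eta$ is a coboundary. By functoriality of pullback the same holds for every refinement of $\mathcal W_0$. Write $N=N_0\cup\dots\cup N_r$ with $\dim N_k\le0$. Cover $N_k$ by countably many relatively clopen sets, each inside a member of $\mathcal W_0$, and subtract from each its predecessors. This gives a partition $(E_{k,j})_{j\in\omega}$ of $N_k$ into relatively open sets with $E_{k,j}\subset U_{k,j}\in\mathcal W_0$. Put
\[
O_{k,j}=U_{k,j}\cap\{x\in N:\operatorname{dist}(x,E_{k,j})<\operatorname{dist}(x,N_k\setminus E_{k,j})\}.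
\]
This set is open, and it contains $E_{k,j}$ because $E_{k,j}$ is open in $N_k$. For fixed $k$ these sets are pairwise disjoint: a point $x\in O_{k,j}\cap O_{k,j'}$ with $j\ne j'$ would satisfy $\operatorname{dist}(x,E_{k,j})<\operatorname{dist}(x,E_{k,j'})<\operatorname{dist}(x,E_{k,j})$. Let $\Omega$ be the set of pairs $w=(k,j)$ with $O_w\ne\emptyset$, and call $k$ the \emph{color} of $w$. Then $(O_w)_{w\in\Omega}$ is an open cover of $N$ refining $\mathcal W_0$, and the vertices of each simplex of its nerve have distinct colors. Fix $\lambda\colon\Omega\to I$ with $O_w\subset V_{\lambda(w)}$ and an $(n-1)$-cochain $c$ with $\lambda^*\eta=\delta c$.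

One would like to merge all $O_w$ with the same color and the same $\lambda(w)$. This loses $c$, whose values depend on $n$-tuples of vertices. We therefore pass to a cover indexed by the simplices, in which each member knows the values of $c$ around it.

\emph{The sets $W_\sigma$.} Let $f_w(x)=\min\{1,\operatorname{dist}(x,N\setminus O_w)\}$. These functions are $1$-Lipschitz, $\{f_w>0\}=O_w$, and at each point at most $r+1$ of them are nonzero. For a simplex $\sigma$ of the nerve put
\[
W_\sigma=\Bigl\{x\in N:\min_{w\in\sigma}f_w(x)>\sup_{w'\in\Omega\setminus\sigma}f_{w'}(x)\Bigr\}\subset\bigcap_{w\in\sigma}O_w ,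
\]
where the supremum of the empty set is $0$. Both sides of the inequality are $1$-Lipschitz, so $W_\sigma$ is open. The sets $W_\sigma$ cover $N$: given $x$, let $\sigma$ be the set of $w$ for which $f_w(x)$ is maximal. If $x\in W_\sigma\cap W_{\sigma'}$, then $\sigma\subset\sigma'$ or $\sigma'\subset\sigma$, since $w\in\sigma\setminus\sigma'$ and $w'\in\sigma'\setminus\sigma$ would give $f_w(x)>f_{w'}(x)>f_w(x)$. In particular $W_\sigma\cap W_{\sigma'}=\emptyset$ if $\sigma\ne\sigma'$ have the same cardinality.

\emph{Types.} Identify the vertices of a simplex $\sigma$ with their colors. The \emph{type} of $\sigma$ consists of the set $\kappa\subset\{0,\dots,r\}$ of colors, the function $\kappa\to I$ given by $\lambda$, and the $\mathbb F_2$-valued function on the $n$-element subsets of $\kappa$ given by $c$. There are finitely many types. For a type $\theta$ let $W_\theta$ be the union of the sets $W_\sigma$ with $\sigma$ of type $\theta$; this is a disjoint union, as these $\sigma$ have the same cardinality. Discard the types with $W_\theta=\emptyset$. Let $\mu(\theta)\in I$ be the value of $\lambda$ at the vertex of least color of any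 $\sigma$ of type $\theta$. Then $W_\theta\subset V_{\mu(\theta)}$.

Let $\{\theta_0,\dots,\theta_l\}$ be a simplex of the nerve of $(W_\theta)$, let $\kappa_i$ be the color set of $\theta_i$, and let $x\in\bigcap_iW_{\theta_i}$. There is a unique $\sigma_i$ of type $\theta_i$ with $x\in W_{\sigma_i}$. The $\sigma_i$ are distinct and form a chain. Let $w_i$ be the vertex of least color of $\sigma_i$. All $w_i$ lie in the largest $\sigma_i$, so $\nu_x\colon\theta_i\mapsto w_i$ is a simplicial map from the simplex $\{\theta_0,\dots,\theta_l\}$ to the nerve of $(O_w)$, and $\lambda\circ\nu_x=\mu$ on it.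

\emph{The cochain $c'$.} For $l=n-1$ put $c'(\{\theta_0,\dots,\theta_{n-1}\})=\nu_x^*c(\{\theta_0,\dots,\theta_{n-1}\})$. This does not depend on $x$. Indeed, $w_i$ has color $\min\kappa_i$; the $w_i$ lie in one simplex, so they are distinct if and only if these colors are distinct; the largest $\sigma_i$ is the one with the largest $|\kappa_i|$; and its type records the value of $c$ on the face with colors $\min\kappa_0,\dots,\min\kappa_{n-1}$. Now let $l=n$, and use the same point $x$ for the simplex $\{\theta_0,\dots,\theta_n\}$ and for all its faces. On these faces $c'=\nu_x^*c$, so on the simplex itself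
\[
\delta c'=\delta\nu_x^*c=\nu_x^*\delta c=\nu_x^*\lambda^*\eta=\mu^*\eta .\qedhere
\]
\end{proof}

\begin{remark}
The number of types is finite because there are finitely many colors and the coefficient group is finite. With integer coefficients the proposition fails. Let $N=[0,\infty)$, so that $H^1(N;\mathbb Z)=0$. For compact $Y$ the group $H^1(Y;\mathbb Z)$ is the group of homotopy classes of maps $Y\to S^1$, and a map is null-homotopic if and only if it lifts to $\mathbb R$. The extension of $x\mapsto e^{2\pi ix}$ to $\beta N$ does not lift: a lift would be bounded, while on $N$ it would equal $x$ plus a constant.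
\end{remark}

Since $\operatorname{cl}N=\beta N$ for closed $N\subset X$ and $\dim N\le3$, Propositions~\ref{prop:H3} and~\ref{prop:beta} give:

\begin{corollary}\label{cor:support}
Let $N\subset X$ be closed and $\xi\in H^3(\operatorname{cl}N)$. Then the set $\operatorname{supp}\xi=\{T\in\mathcal T:T\subset N,\ \xi|T\ne0\}$ belongs to $\mathcal L$, and $\xi=0$ if $\operatorname{supp}\xi=\emptyset$.
\end{corollary}

\section{Bricks in the corona}\label{sec:bricks}

In $X$, a compact set has $H^3\neq0$ only if it contains a brick, so the bricks are the minimal compact sets with $H^3\ne0$. We now prove the same for $X^*$, with limits of bricks in place of bricks. Let $\mathfrak U$ be the set of nonprincipal ultrafilters on $\mathcal T$ that contain a member of $\mathcal L$. For $U\in\mathfrak U$ put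
\[
T_U=\bigcap\Bigl\{\operatorname{cl}\textstyle\bigcup\tau:\tau\in U\cap\mathcal L\Bigr\}.
\]
(For the principal ultrafilter at $T$ the same formula would give $T$.) The family $U\cap\mathcal L$ is closed under intersections, so $T_U$ is a directed intersection of nonempty compact sets. For any fixed $\sigma\in U\cap\mathcal L$ it suffices to intersect over the $\tau\in U$ with $\tau\subset\sigma$; as these include the cofinite subsets of $\sigma$, Lemma~\ref{lem:corona}(b) gives $T_U\subset(\bigcup\sigma)^*$.

For $\tau\in\mathcal L$ let $\tau^*=\{U\in\mathfrak U:\tau\in U\}$, with the topology of the remainder $\beta\tau\setminus\tau$ of the discrete set $\tau$. It is compact, its clopen subsets are the sets $\tau_1^*$ with $\tau_1\subset\tau$, and these form a base. For $\tau_1,\tau_2\in\mathcal L$ we have $\tau_1^*\subset\tau_2^*$ if and only if $\tau_1\subset^*\tau_2$, and $\tau_1^*\cap\tau_2^*=\emptyset$ if and only if $\tau_1\cap\tau_2$ is finite.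

The sets $T_U$ are not pairwise disjoint. For example, let $u$ be a nonprincipal ultrafilter on $\omega$, let $U$ and $V$ be its images under $i\mapsto c_{2i}\times c'_0$ and $i\mapsto c_{2i+1}\times c'_0$, and let $y\in c'_0$. Then $U\ne V$, but $\lim_u(t_{2i+1},y)\in T_U\cap T_V$. What is true is that no $T_U$ contains another one.

\begin{lemma}\label{lem:TU}
Let $\tau\in\mathcal L$.
\begin{enumerate}
\item[(a)] $(\bigcup\tau)^*=\bigcup_{U\in\tau^*}T_U$.
\item[(b)] There is $\xi_\tau\in H^3(\operatorname{cl}\bigcup\tau)$ with $\xi_\tau|T_U\ne0$ for all $U\in\tau^*$.
\item[(c)] For $U\in\mathfrak U$ we have $T_U\subset(\bigcup\tau)^*$ if and only if $\tau\in U$.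
\item[(d)] If $T_U\subset T_V$, then $U=V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The inclusion $\supset$ was shown above. Let $x\in(\bigcup\tau)^*$. The family $\mathcal I=\{\tau_1\subset\tau:x\notin\operatorname{cl}\bigcup\tau_1\}$ is an ideal of subsets of $\tau$ that contains the finite sets and does not contain $\tau$. Let $U$ be an ultrafilter on $\mathcal T$ that contains all sets $\tau\setminus\tau_1$ with $\tau_1\in\mathcal I$. Then $U\in\tau^*$ and $U\cap\mathcal I=\emptyset$, so $x\in\operatorname{cl}\bigcup\tau_1$ for every $\tau_1\in U$ with $\tau_1\subset\tau$. Hence $x\in T_U$.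

(b) Lemma~\ref{lem:fundamental} with $\mathcal Z=\mathcal Z_0=\tau$ gives $\xi_\tau$ with $\xi_\tau|T\ne0$ for all $T\in\tau$. If $\xi_\tau|T_U=0$ for some $U\in\tau^*$, then by (H4) $\xi_\tau$ vanishes on $\operatorname{cl}\bigcup\tau_1$ for some $\tau_1\in U$, $\tau_1\subset\tau$, and so on every member of the nonempty set $\tau_1$.

(c) One direction is in (a). Let $T_U\subset(\bigcup\tau)^*$ and suppose $\tau\notin U$. Then some $\sigma\in U\cap\mathcal L$ is disjoint from $\tau$. By \eqref{eq:cap}, $T_U\subset\operatorname{cl}N_1$ for $N_1=\bigcup\sigma\cap\bigcup\tau$. A brick in $N_1$ would belong to $\sigma\cap\tau$ by Lemma~\ref{lem:brickin}, so there is none, and $H^3(\operatorname{cl}N_1)=0$ by Corollary~\ref{cor:support}. Then $\xi_\sigma|T_U=0$, contradicting (b).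

(d) By (c), $V\cap\mathcal L\subset U$. Every member of $V$ contains a member of $V\cap\mathcal L$, so $V\subset U$, and $V=U$ by maximality.
\end{proof}

\begin{proposition}\label{prop:minimal}
Let $F\subset X^*$ be closed.
\begin{enumerate}
\item[(a)] For every $\xi\in H^3(F)$ there is $\sigma\in\mathcal L$ such that $\sigma\in U$ whenever $T_U\subset F$ and $\xi|T_U\ne0$.
\item[(b)] If $H^3(F)\ne0$, then $F\supset T_U$ for some $U\in\mathfrak U$.
\item[(c)] The minimal closed subsets of $X^*$ with $H^3\ne0$ are exactly the sets $T_U$, $U\in\mathfrak U$.
\end{enumerate}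
\end{proposition}

\begin{proof}
We approximate $F$ by closures of closed subsets of $X$. For $f\in C(\beta X,[0,1])$ with $f|F=0$ let $N_f=\{x\in X:f(x)\le1/2\}$. Then $F\subset\{f<1/2\}\subset\operatorname{cl}N_f\subset\{f\le1/2\}$, the middle inclusion by density of $X$. Also $N_f\cap N_g=N_{\max(f,g)}$, and $\bigcap_f\operatorname{cl}N_f=F$ by Urysohn's lemma. Given $\xi\in H^3(F)$, (H4) provides $f$ and $\tilde\xi\in H^3(\operatorname{cl}N_f)$ with $\tilde\xi|F=\xi$. Let $\sigma=\operatorname{supp}\tilde\xi\in\mathcal L$. By Corollary~\ref{cor:support},
\begin{equation}\label{eq:vanish}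
\tilde\xi|\operatorname{cl}N'=0\quad\text{for every closed $N'\subset N_f$ that contains no member of $\sigma$.}
\end{equation}

(a) Let $T_U\subset F$ and $\sigma\notin U$; we show $\xi|T_U=0$. As $T_U$ lies in the open set $\{f<1/2\}$, compactness gives $\tau\in U\cap\mathcal L$ with $\operatorname{cl}\bigcup\tau\subset\{f<1/2\}$. Then $\tau\setminus\sigma\in U$. The set $N'=\bigcup(\tau\setminus\sigma)\subset N_f$ contains no member of $\sigma$ by Lemma~\ref{lem:brickin}, and $T_U\subset\operatorname{cl}N'$. Apply \eqref{eq:vanish}.

(b) Let $\xi\ne0$. For $g\ge f$ with $g|F=0$ put $\sigma_g=\{T\in\sigma:T\subset N_g\}$. We claim that $\sigma_g$ is infinite. Otherwise there is a compact $K\subset X$ whose interior meets every member of $\sigma_g$. The closed set $N'=N_g\setminus\operatorname{int}K\subset N_f$ contains no member of $\sigma$, and $F\subset\operatorname{cl}N'$ because $F\subset\operatorname{cl}N_g\subset\operatorname{cl}N'\cup K$ and $F\cap K=\emptyset$. By \eqref{eq:vanish}, $\xi=0$, a contradiction. Since $\sigma_g\cap\sigma_{g'}=\sigma_{\max(g,g')}$, there is a nonprincipal ultrafilter $U$ containing all $\sigma_g$. Then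 $U\in\mathfrak U$ and $T_U\subset\bigcap_g\operatorname{cl}\bigcup\sigma_g\subset\bigcap_g\operatorname{cl}N_g=F$.

(c) We have $H^3(T_U)\ne0$ by Lemma~\ref{lem:TU}(b). If $F\subset T_U$ is closed with $H^3(F)\ne0$, then $T_V\subset F\subset T_U$ for some $V$ by (b), so $V=U$ by Lemma~\ref{lem:TU}(d) and $F=T_U$. Conversely, a minimal $F$ contains some $T_U$ by (b), and so equals it.
\end{proof}

\emph{From now on $X=P\times Q$ and $\hat X=\hat P\times\hat Q$ are cactus products, hats mark the objects attached to $\hat X$, and $\Phi\colon X^*\to\hat X^*$ is a homeomorphism.} Every statement proved for $\Phi$ also holds for $\Phi^{-1}$.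

The description in Proposition~\ref{prop:minimal}(c) is topological, and $U\mapsto T_U$ is injective. So there is a bijection $U\mapsto U^\Phi$ of $\mathfrak U$ onto $\hat{\mathfrak U}$ with $\Phi(T_U)=T_{U^\Phi}$, and its inverse is $V\mapsto V^{\Phi^{-1}}$. So far this is only a bijection of sets. We need to know that it carries each $\tau^*$ onto a set of the same form. Proposition~\ref{prop:minimal}(a) traps the image of $\tau^*$ in some $\sigma^*$, and then we show that the image and its complement in $\sigma^*$ are both closed.

\begin{proposition}\label{prop:families}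
For each $\tau\in\mathcal L$ there is $\tau^\Phi\in\hat{\mathcal L}$, unique modulo finite sets, with $\{U^\Phi:U\in\tau^*\}=(\tau^\Phi)^*$. Moreover $\Phi((\bigcup\tau)^*)=(\bigcup\tau^\Phi)^*$. The map $\tau\mapsto\tau^\Phi$ preserves finiteness, infiniteness, and inclusion and disjointness modulo finite sets, and $(\tau^\Phi)^{\Phi^{-1}}=^*\tau$.
\end{proposition}

\begin{proof}
Let $Z=\{U^\Phi:U\in\tau^*\}$ and $F=(\bigcup\tau)^*$.

\emph{The set $Z$ lies in $\sigma^*$ for some $\sigma\in\hat{\mathcal L}$.} Let $\hat\xi\in H^3(\Phi(F))$ be the image of $\xi_\tau|F$ under $(\Phi^{-1})^*$. For $U\in\tau^*$ we have $T_{U^\Phi}\subset\Phi(F)$ and $\hat\xi|T_{U^\Phi}\ne0$ by Lemma~\ref{lem:TU}. Take $\sigma$ from Proposition~\ref{prop:minimal}(a) for $\Phi(F)$ and $\hat\xi$.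

\emph{For closed $F'\subset\hat X^*$ the set $\{V\in\sigma^*:T_V\subset F'\}$ is closed in $\sigma^*$.} Let $V\in\sigma^*$ and $y\in T_V\setminus F'$. Take $f\in C(\beta\hat X,[0,1])$ with $f(y)=1$ and $f|F'=0$, and let $\sigma_1$ be the set of $T\in\sigma$ that contain a point $x_T$ with $f(x_T)\ge1/2$. Then $\sigma_1\in V$, for otherwise $\sigma\setminus\sigma_1\in V$ and $y\in\operatorname{cl}\bigcup(\sigma\setminus\sigma_1)\subset\{f\le1/2\}$. If $V'\in\sigma_1^*$, then the point $\lim_{V'}x_T$ lies in $\operatorname{cl}\bigcup\tau_1$ for every $\tau_1\in V'$ with $\tau_1\subset\sigma_1$, hence in $T_{V'}$, and it is not in $F'$ since $f\ge1/2$ there. So the neighborhood $\sigma_1^*$ of $V$ misses the set in question.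

\emph{The set $Z$ is clopen in $\sigma^*$.} By Lemma~\ref{lem:TU}(c), $Z=\{V\in\sigma^*:T_V\subset\Phi(F)\}$, which is closed. The first step, applied to $\Phi^{-1}$ and $\sigma$, gives $\sigma'\in\mathcal L$ with $\sigma'\in V^{\Phi^{-1}}$ for all $V\in\sigma^*$. For $V\in\sigma^*$ we have $V\notin Z$ if and only if $\tau\notin V^{\Phi^{-1}}$, if and only if $\sigma'\setminus\tau\in V^{\Phi^{-1}}$, if and only if $T_V\subset\Phi((\bigcup(\sigma'\setminus\tau))^*)$, the last step by Lemma~\ref{lem:TU}(c). So $\sigma^*\setminus Z$ is closed too.

Thus $Z=(\tau^\Phi)^*$ for some $\tau^\Phi\subset\sigma$. The formula for $\Phi((\bigcup\tau)^*)$ follows from Lemma~\ref{lem:TU}(a). The remaining statements hold because finiteness, inclusion and disjointness modulo finite sets are expressed by the sets $\tau^*$, and $U\mapsto U^\Phi$ is a bijection.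
\end{proof}

\section{Points, circles and spheres in the corona}\label{sec:pieces}

Since $\Phi$ respects locally finite families of bricks, it respects their intersections, which are unions of pieces. The kind of the pieces is then read off from $H^1$ and $H^2$.

\begin{lemma}\label{lem:pieces}
Let $\tau,\tau'\in\mathcal L$ be disjoint, and suppose that $Z=\bigcup\tau\cap\bigcup\tau'$ is the union of a locally finite family $\mathcal Y$ of pairwise disjoint pieces. Then $\Phi(Z^*)=Y^*$, where $Y$ is the union of a locally finite set $\mathcal Z$ of pieces of $\hat X$ such that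
\begin{enumerate}
\item[(a)] if $\mathcal Y$ contains no horizontal circle, then neither does $\mathcal Z$;
\item[(b)] if $\mathcal Y$ contains no vertical sphere, then neither does $\mathcal Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:families} we may take $\tau^\Phi$ and $\tau'^\Phi$ disjoint, after removing finitely many bricks. Let $\mathcal Z$ be the set of nonempty intersections $T\cap T'$ with $T\in\tau^\Phi$, $T'\in\tau'^\Phi$. This is a locally finite set of pieces, and for $Y=\bigcup\mathcal Z=\bigcup\tau^\Phi\cap\bigcup\tau'^\Phi$ Lemma~\ref{lem:corona}(a) gives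
\[
\Phi(Z^*)=\Phi\bigl((\textstyle\bigcup\tau)^*\bigr)\cap\Phi\bigl((\textstyle\bigcup\tau')^*\bigr)=(\textstyle\bigcup\tau^\Phi)^*\cap(\textstyle\bigcup\tau'^\Phi)^*=Y^* .
\]
Removing finitely many members from $\mathcal Z$ does not change $Y^*$. So it suffices to show that $\mathcal Z$ contains only finitely many circles in case (a), and only finitely many spheres in case (b). Let $n=1$ in case (a) and $n=2$ in case (b). Then $H^n(y)=0$ for all $y\in\mathcal Y$, as $y$ is a point or a $(3-n)$-dimensional sphere.

\emph{We have $H^n(Z^*)=0$.} For finite $\mathcal F\subset\mathcal Y$ the set $Z_{\mathcal F}=\bigcup(\mathcal Y\setminus\mathcal F)$ is the topological sum of its pieces, so $H^n(Z_{\mathcal F})=0$ by (H3), and $H^n(\operatorname{cl}Z_{\mathcal F})=0$ by Proposition~\ref{prop:beta}. By Lemma~\ref{lem:corona}(b) and (H4), $H^n(Z^*)=\varinjlim H^n(\operatorname{cl}Z_{\mathcal F})=0$.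

\emph{If the set $\mathcal Z_0$ of $n$-dimensional pieces in $\mathcal Z$ is infinite, then $H^n(Y^*)\ne0$.} Two distinct pieces have at most one common point. For a horizontal circle and a vertical sphere this is seen from the coordinates; two distinct circles $C\times\{e\}$ and $C'\times\{e'\}$ are disjoint if $e\ne e'$ and are covered by (K2) if $e=e'$; two vertical spheres are treated in the same way with the factors exchanged. So Lemma~\ref{lem:fundamental} gives $\zeta\in H^n(\operatorname{cl}Y)$ with $\zeta|z\ne0$ for $z\in\mathcal Z_0$. If $\zeta|Y^*=0$, then by Lemma~\ref{lem:corona}(b) and (H4) $\zeta$ vanishes on $\operatorname{cl}\bigcup(\mathcal Z\setminus\mathcal F)$ for some finite $\mathcal F$; but $\mathcal Z\setminus\mathcal F$ contains a member of $\mathcal Z_0$.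

Since $Y^*\cong Z^*$, the set $\mathcal Z_0$ is finite.
\end{proof}

To apply the lemma we must write a given family of pieces as an exact intersection $\bigcup\tau\cap\bigcup\tau'$. This is where $n(a)\ge2$ is used. For each $d\in D_P$ fix two distinct children $C_d,C'_d$, and for each $e\in D_Q$ two distinct children $S_e,S'_e$. Then $C_d\cap C'_d=\{d\}$ and $S_e\cap S'_e=\{e\}$. Unwanted intersections can occur: if $d'\ne d$ is a point of $D_P$ on $C_d$, then $C_d$ meets $C'_{d'}$. By (K4) they do not occur among points of the same depth parity. Note also that $C_d\ne C'_{d'}$ for all $d,d'$, since a child has only one root.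

\begin{proposition}\label{prop:points}
For each locally finite $R\subset D$ there is a locally finite $R^\Phi\subset\hat D$, unique modulo finite sets, with $\Phi(R^*)=(R^\Phi)^*$. The map $R\mapsto R^\Phi$ preserves finiteness and infiniteness, it respects $\subset$, $\cap$, $\cup$ and $\setminus$ modulo finite sets, and $(R^\Phi)^{\Phi^{-1}}=^*R$.
\end{proposition}

\begin{proof}
For existence we may split $R$ into four parts and take the union of the four resulting sets. So assume that the parities of $\operatorname{depth}(d)$ and of $\operatorname{depth}(e)$ are constant for $(d,e)\in R$. For $r=(d,e)\in R$ put $T_r=C_d\times S_e$ and $T'_r=C'_d\times S'_e$. By (K2), $T_r$ or $T'_r$ meets $X^{(k)}$ only if $r\in X^{(k)}$, so $\tau=\{T_r:r\in R\}$ and $\tau'=\{T'_r:r\in R\}$ are locally finite, and they are disjoint. We have $T_r\cap T'_r=\{r\}$. If $r\ne r'$, the two points differ in a coordinate, and (K4) in that coordinate gives $T_r\cap T'_{r'}=\emptyset$. So $\bigcup\tau\cap\bigcup\tau'=R$. Both cases of Lemma~\ref{lem:pieces} apply, so $\mathcal Z$ consists of points of $\hat D$; let $R^\Phi=Y$.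

For locally finite $R_1,R_2$, Lemma~\ref{lem:corona} shows that $R_1\subset^*R_2$ is equivalent to $R_1^*\subset R_2^*$, that $R_1$ is finite if and only if $R_1^*=\emptyset$, and that $R\mapsto R^*$ commutes with $\cap$ and $\cup$. It also commutes with $\setminus$, since $R_1^*$ is the disjoint union of $(R_1\setminus R_2)^*$ and $(R_1\cap R_2)^*=R_1^*\cap R_2^*$. As $\Phi$ is a bijection, the remaining statements follow.
\end{proof}

\begin{proposition}\label{prop:vertical}
\begin{enumerate}
\item[(v)] Let $v_n=\{d_n\}\times S_n$, $n\in\omega$, be a locally finite sequence of pairwise disjoint vertical spheres with $\operatorname{depth}(d_n)$ of constant parity. Then $\Phi((\bigcup_nv_n)^*)=Y^*$, where $Y$ is the union of a locally finite family of vertical spheres and points of $\hat D$.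
\item[(h)] Let $h_n=B_n\times\{e_n\}$, $n\in\omega$, be a locally finite sequence of pairwise disjoint horizontal circles with $\operatorname{depth}(e_n)$ of constant parity. Then $\Phi((\bigcup_nh_n)^*)=Y^*$, where $Y$ is the union of a locally finite family of horizontal circles and points of $\hat D$.
\end{enumerate}
\end{proposition}

\begin{proof}
(v) Put $\tau=\{C_{d_n}\times S_n:n\in\omega\}$ and $\tau'=\{C'_{d_n}\times S_n:n\in\omega\}$. These sets are disjoint. If $C_{d_n}\times S_n$ or $C'_{d_n}\times S_n$ meets $X^{(k)}$, then $d_n\in P^{(k)}$ by (K2) and $S_n$ meets $Q^{(k)}$, so $v_n$ meets $X^{(k)}$; hence $\tau,\tau'\in\mathcal L$. The set $(C_{d_n}\times S_n)\cap(C'_{d_l}\times S_l)$ is empty if $d_n\ne d_l$, by (K4), and equals $\{d_n\}\times(S_n\cap S_l)\subset v_n$ if $d_n=d_l$, with equality for $n=l$. So $\bigcup\tau\cap\bigcup\tau'=\bigcup_nv_n$, and Lemma~\ref{lem:pieces}(a) applies.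

(h) Exchange the factors: the bricks $B_n\times S_{e_n}$ and $B_n\times S'_{e_n}$ form disjoint locally finite families whose unions intersect in $\bigcup_nh_n$, and Lemma~\ref{lem:pieces}(b) applies.
\end{proof}

\begin{remark}
This is the only place where it matters that the two factors have different dimensions, and the assumption cannot be dropped. For a cactus $P$, the flip $(x,y)\mapsto(y,x)$ of $P\times P$ induces a homeomorphism of the corona that is not of the form $(\alpha\times\gamma)^*$. Indeed, let $E=\{(x,t_i):i\ge1\}$. The nonempty set $E^*$ is mapped into $(P\times\{x\})^*$ by the flip and into $(\{\alpha(x)\}\times P)^*$ by $(\alpha\times\gamma)^*$, and these two coronas intersect in the corona of a point, which is empty.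
\end{remark}

\section{The homeomorphism respects coordinates}\label{sec:coordinates}

We now have the situation of Section~\ref{sec:model}, with $D$ as the grid and $R\mapsto R^\Phi$ as $\Theta$. One thing has changed: $D$ is dense in $X$, so $R^\Phi$ is defined only for locally finite $R$, and the preimage of a set $A\times D_{\hat Q}$ makes sense only relative to such an $R$. For locally finite $R\subset D$ and $A\subset D_{\hat P}$ let $R_{[A]}$ denote any subset of $R$ with
\[
(R_{[A]})^\Phi=^*R^\Phi\cap(A\times D_{\hat Q}).
\]
By Proposition~\ref{prop:points} such a set exists, namely $R\cap(R^\Phi\cap(A\times D_{\hat Q}))^{\Phi^{-1}}$, it is unique modulo finite sets, and with $A^c=D_{\hat P}\setminus A$ we have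
\begin{equation}\label{eq:rel}
(R_1)_{[A]}=^*R_1\cap R_{[A]}\ \text{ for }R_1\subset R,\qquad R_{[A^c]}=^*R\setminus R_{[A]} .
\end{equation}
The vertical shift on $D$ is $s(d,e)=(d,\operatorname{next}(e))$.

\subsection*{The first coordinate}

\begin{lemma}\label{lem:shift}
Let $W\subset D$ be locally finite with $s(W)\subset W$, let $A\subset D_{\hat P}$, and fix a choice of $W_{[A]}$. Then for all but finitely many $w\in W$ we have $w\in W_{[A]}$ if and only if $s(w)\in W_{[A]}$.
\end{lemma}

\begin{proof}
For $w=(d,e)\in W$ the vertical sphere $v_w=\{d\}\times B_e$ contains $w$ and $s(w)$. If $v_w$ meets $X^{(k)}$, then $w\in X^{(k+1)}$ by (K5). So the indexed family $(v_w)_{w\in W}$ is locally finite, and each $v_w$ meets $v_{w'}$ for only finitely many $w'$.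

Suppose the lemma fails. Then for infinitely many $w\in W$ one of the points $w,s(w)$ lies in $W_{[A]}$ and the other in $W\setminus W_{[A]}$. Among these choose, one after another, $w_n$ ($n\in\omega$) such that the spheres $v_n=v_{w_n}$ are pairwise disjoint and the depths of the first coordinates have constant parity. Write $\{w_n,s(w_n)\}=\{a_n,b_n\}$ with $a_n\in W_{[A]}$, $b_n\notin W_{[A]}$, and put $R_0=\{a_n:n\in\omega\}$, $R_1=\{b_n:n\in\omega\}$, $V=\bigcup_nv_n$.

Let $\Phi(V^*)=Y^*$ as in Proposition~\ref{prop:vertical}(v). Each piece of $Y$ lies in a set $\{\hat d\}\times\hat Q$ with $\hat d\in D_{\hat P}$. So $Y_0=Y\cap(A\times\hat Q)$ and $Y_1=Y\cap(A^c\times\hat Q)$ are unions of subfamilies of a locally finite family of compact sets; they are closed and disjoint, and their union is $Y$. Hence $V^*$ is the disjoint union of the closed sets $F_i=\Phi^{-1}(Y_i^*)$. From $R_i^*\subset V^*$ we get $(R_i^\Phi)^*\subset Y^*$, so $R_i^\Phi\subset^*Y$ by Lemma~\ref{lem:corona}(c). Since $R_0\subset W_{[A]}$ and, by \eqref{eq:rel}, $R_1\subset^*W_{[A^c]}$, we have $R_0^\Phi\subset^*A\times D_{\hat Q}$ and $R_1^\Phi\subset^*A^c\times D_{\hat Q}$.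 Thus $R_i^\Phi\subset^*Y_i$ and $R_i^*\subset F_i$. For a nonprincipal ultrafilter $u$ on $\omega$ this gives $\lim_ua_n\in F_0$ and $\lim_ub_n\in F_1$, although $a_n,b_n\in v_n$. This contradicts Lemma~\ref{lem:connected}.
\end{proof}

The column $\{d\}\times D_Q$ is not locally finite, so we name $d\in D_P$ by the \emph{ray}
\[
\rho_d=\{(d,t'_i):i\ge1\}.
\]
It is infinite and locally finite, because $Q$ is built on an infinite chain, and $s$ maps $(d,t'_i)$ to $(d,t'_{i+1})$. By Lemma~\ref{lem:shift}, $(\rho_d)_{[A]}$ is finite or cofinite in $\rho_d$ for every $A\subset D_{\hat P}$; therefore $\rho_d^\Phi\cap(A\times D_{\hat Q})$ is finite or cofinite in the infinite set $\rho_d^\Phi$. By Lemma~\ref{lem:constant} there is a unique $\varphi(d)\in D_{\hat P}$ with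
\begin{equation}\label{eq:phi}
\rho_d^\Phi\subset^*\{\varphi(d)\}\times D_{\hat Q}.
\end{equation}
Consequently $(\rho_d)_{[A]}$ is cofinite in $\rho_d$ if $\varphi(d)\in A$ and finite otherwise. To transfer this from rays to an arbitrary $R$, we connect every point of $R$ to its ray by an $s$-orbit. The point to check is that the union of all these orbits is still locally finite, and this is what the level function is for.

\begin{lemma}\label{lem:first}
For locally finite $R\subset D$ and $A\subset D_{\hat P}$,
\[
\bigl(R\cap(\varphi^{-1}(A)\times D_Q)\bigr)^\Phi=^*R^\Phi\cap(A\times D_{\hat Q}).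
\]
\end{lemma}

\begin{proof}
Let $W=\{s^j(r):r\in R,\ j\ge0\}$, so $s(W)\subset W$. Suppose $(d,e)\in R$ and $s^j(d,e)\in X^{(k)}$. By (K5), $\operatorname{lev}(e)\le\operatorname{lev}(\operatorname{next}^j(e))\le k+1$, so $(d,e)$ lies in the finite set $R\cap X^{(k+1)}$; and for each such $(d,e)$ there are finitely many $j$ with $\operatorname{lev}(\operatorname{next}^j(e))\le k+1$, since the orbit of $e$ ends with a tail of $(t'_i)$. So $W$ is locally finite.

Fix $W_{[A]}$ and let $Z\subset W$ be the finite set of exceptions in Lemma~\ref{lem:shift}. Only finitely many $w\in W$ have a forward orbit that meets $Z$: if $s^j(d,e)=(d,e')\in Z$, then $\operatorname{lev}(e)\le\operatorname{lev}(e')$, so $(d,e)$ lies in the compact set $\{d\}\times Q^{(\operatorname{lev}(e'))}$, which contains finitely many points of $W$. Let $w=(d,e)$ be any other point of $W$. Its orbit is contained in $W_{[A]}$ or disjoint from $W_{[A]}$, and it contains a tail $\rho$ of $\rho_d$. By \eqref{eq:rel}, $\rho\cap W_{[A]}=^*\rho_{[A]}=^*\rho\cap(\rho_d)_{[A]}$, which is cofinite in $\rho$ if $\varphi(d)\in A$ and finite otherwise. So $w\in W_{[A]}$ if and only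 if $\varphi(d)\in A$. By \eqref{eq:rel} again, $R_{[A]}=^*R\cap W_{[A]}=^*R\cap(\varphi^{-1}(A)\times D_Q)$.
\end{proof}

\begin{lemma}\label{lem:bijection}
The map $\varphi\colon D_P\to D_{\hat P}$ is a bijection, and $\varphi^{-1}$ is the map obtained in the same way from $\Phi^{-1}$.
\end{lemma}

\begin{proof}
Let $\varphi'$ be the map obtained from $\Phi^{-1}$, let $d\in D_P$ and $d'=\varphi'(\varphi(d))$. Lemma~\ref{lem:first} for $\Phi^{-1}$, the set $\rho_d^\Phi$ and the set $\{d'\}$ reads
\[
\bigl(\rho_d^\Phi\cap(\varphi'^{-1}(\{d'\})\times D_{\hat Q})\bigr)^{\Phi^{-1}}=^*(\rho_d^\Phi)^{\Phi^{-1}}\cap(\{d'\}\times D_Q).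
\]
By \eqref{eq:phi} the left side is $=^*(\rho_d^\Phi)^{\Phi^{-1}}=^*\rho_d$. So $\rho_d\subset^*\{d'\}\times D_Q$ and $d'=d$. Exchanging $\Phi$ and $\Phi^{-1}$ gives $\varphi\varphi'=\mathrm{id}$.
\end{proof}

\subsection*{The second coordinate}

The arguments above use only Lemma~\ref{lem:cactus}, which holds for both values of $p$, and Propositions~\ref{prop:points} and~\ref{prop:vertical}(v). Replace $s$ by $(d,e)\mapsto(\operatorname{next}(d),e)$, the spheres $\{d\}\times B_e$ by the circles $B_d\times\{e\}$, the rays $\rho_d$ by $\{(t_i,e):i\ge1\}$, and part (v) by part (h). This yields a bijection $\psi\colon D_Q\to D_{\hat Q}$ such that $\psi^{-1}$ is the map obtained from $\Phi^{-1}$ and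
\begin{equation}\label{eq:second}
\bigl(R\cap(D_P\times\psi^{-1}(B))\bigr)^\Phi=^*R^\Phi\cap(D_{\hat P}\times B)
\end{equation}
for all locally finite $R\subset D$ and all $B\subset D_{\hat Q}$.

\subsection*{Multiplicities}

A circle $C$ of $P$ can be named at infinity as well, by the family of bricks $\tau_C=\{C\times c'_i:i\ge1\}\in\mathcal L$, whose union contains the ray of every point of $C\cap D_P$.

\begin{lemma}\label{lem:mult}
We have $m(\varphi(d))=m(d)$ for $d\in D_P$ and $m(\psi(e))=m(e)$ for $e\in D_Q$.
\end{lemma}

\begin{proof}
Let $C$ be a circle and $d\in C\cap D_P$. We claim that all but finitely many bricks $C_1\times S_1\in\tau_C^\Phi$ satisfy $\varphi(d)\in C_1$. Otherwise there is an infinite $\tau'\subset\tau_C^\Phi$ whose union misses $\{\varphi(d)\}\times\hat Q$. By Proposition~\ref{prop:families}, $\tau'=^*(\tau'')^\Phi$ for the infinite set $\tau''=\tau_C\cap(\tau')^{\Phi^{-1}}$, say $\tau''=\{C\times c'_i:i\in J\}$. Let $R=\{(d,t'_i):i\in J\}\subset\bigcup\tau''$. Then $(R^\Phi)^*=\Phi(R^*)\subset\Phi((\bigcup\tau'')^*)=(\bigcup\tau')^*$, so $R^\Phi\subset^*\bigcup\tau'$ by Lemma~\ref{lem:corona}(c). But $R^\Phi$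 is infinite and $R^\Phi\subset^*\rho_d^\Phi\subset^*\{\varphi(d)\}\times D_{\hat Q}$, a contradiction.

Apply the claim to two distinct points $d_1,d_2\in C\cap D_P$, which exist by (K3). The points $\varphi(d_1)\ne\varphi(d_2)$ lie on at most one circle by (K2). So all but finitely many members of the infinite set $\tau_C^\Phi$ have the same first factor $\bar\varphi(C)$, and the claim gives $\varphi[C\cap D_P]\subset\bar\varphi(C)$. The map $\bar\varphi$ is injective. Indeed, let $\bar\varphi(C)=\bar\varphi(C_2)=\hat C$. The same statement for $\Phi^{-1}$ gives a circle $C_3$ of $P$ that contains $\varphi^{-1}[\hat C\cap D_{\hat P}]$. This set contains $C\cap D_P$ and $C_2\cap D_P$, so $C_3$ has two points in common with each of $C$ and $C_2$, and $C=C_3=C_2$.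

Thus $\bar\varphi$ maps the circles through $d$ injectively to circles through $\varphi(d)$, and $m(d)\le m(\varphi(d))$. The same inequality for $\varphi^{-1}$ gives equality. For $\psi$ one uses the families $\{c_i\times S:i\ge1\}$ for spheres $S$ of $Q$ and exchanges the coordinates.
\end{proof}

\subsection*{Both coordinates together}

Let $M=\varphi\times\psi\colon D\to\hat D$. It is a bijection, and $M^{-1}$ is the map obtained from $\Phi^{-1}$. Lemma~\ref{lem:first} and \eqref{eq:second} say that $R\mapsto R^\Phi$ and $M$ act in the same way on the traces of rectangles $A\times B$. A locally finite set need not be the trace of a rectangle. But if $R^\Phi$ and $M(R)$ differed in an infinite set, we could thin out $R$ until a rectangle detects the difference.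

\begin{proposition}\label{prop:M}
For every locally finite $R\subset D$ we have $R^\Phi=^*M(R)$. So $M(R)$ is locally finite and $\Phi(R^*)=M(R)^*$.
\end{proposition}

\begin{proof}
It suffices to prove $M(R)\subset^*R^\Phi$ for all $R$: the same statement for $\Phi^{-1}$ and the set $R^\Phi$ gives $M^{-1}(R^\Phi)\subset^*(R^\Phi)^{\Phi^{-1}}=^*R$, that is, $R^\Phi\subset^*M(R)$.

Suppose that $R_0=\{r\in R:M(r)\notin R^\Phi\}$ is infinite. One of the two coordinates takes infinitely many values on $R_0$. The facts used below are symmetric in the two coordinates, so we may assume it is the first. Choosing one point for each value, we get $R_1=\{(d,f(d)):d\in A_1\}\subset R_0$ with $A_1\subset D_P$ infinite and $f\colon A_1\to D_Q$. As $R_1^\Phi\subset^*R^\Phi$, we may choose $R_1^\Phi\subset R^\Phi$, and then $R_1^\Phi\cap M(R_1)=\emptyset$.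

By Lemma~\ref{lem:first} with $A=\varphi(A_1)$, the infinite set $R_1^\Phi$ is almost contained in $\varphi(A_1)\times D_{\hat Q}$. By the same lemma with $A=\{\varphi(d)\}$, each set $R_1^\Phi\cap(\{\varphi(d)\}\times D_{\hat Q})$ with $d\in A_1$ is finite, since $R_1\cap(\{d\}\times D_Q)$ is a single point. Hence infinitely many of these sets are nonempty: there are an infinite $A_2\subset A_1$ and $g\colon A_2\to D_{\hat Q}$ with $(\varphi(d),g(d))\in R_1^\Phi$ for $d\in A_2$. Since $(\varphi(d),\psi f(d))\in M(R_1)$, we have $g(d)\ne\psi f(d)$ for all $d\in A_2$.

There is an infinite $A_3\subset A_2$ with $g[A_3]\cap\psi f[A_3]=\emptyset$. If one of the maps $g$, $\psi f$ is constant on an infinite set, with value $y$, then the other one avoids $y$ on that set, and the set works. Otherwise both maps are finite-to-one, and we can choose distinct $d_0,d_1,\dots\in A_2$ with $g(d_n)\notin\{\psi f(d_i):i<n\}$ and $\psi f(d_n)\notin\{g(d_i):i<n\}$.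

Let $R_3=R_1\cap(A_3\times D_Q)$ and $B=\psi f[A_3]$. By Lemma~\ref{lem:first}, $R_3^\Phi=^*R_1^\Phi\cap(\varphi(A_3)\times D_{\hat Q})$, and the right side contains the infinite set $\{(\varphi(d),g(d)):d\in A_3\}$, which is disjoint from $D_{\hat P}\times B$. On the other hand $R_3\subset D_P\times\psi^{-1}(B)$, so $R_3^\Phi\subset^*D_{\hat P}\times B$ by \eqref{eq:second}. This is a contradiction.
\end{proof}

Let $(r_i)_{i\in I}$ be distinct points of $D$ that form a locally finite set, and let $u$ be a nonprincipal ultrafilter on $I$. Applying Proposition~\ref{prop:M} to the sets $\{r_i:i\in J\}$, $J\in u$, and Lemma~\ref{lem:corona}(d) to $(r_i)$ and to $(M(r_i))$, we obtain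
\begin{equation}\label{eq:lim}
\Phi(\lim\nolimits_ur_i)=\lim\nolimits_uM(r_i).
\end{equation}

\section{Proofs of the main results}\label{sec:proofs}

It remains to show that $\varphi$ and $\psi$ are continuous in a strong enough sense, and that \eqref{eq:lim} determines $\Phi$. Both steps use the density of $D$.

\begin{lemma}\label{lem:dense}
The union of the sets $R^*$, $R\subset D$ locally finite, is dense in $X^*$.
\end{lemma}

\begin{proof}
Let $O\subset\beta X$ be open and $y\in O\cap X^*$. Take $f\in C(\beta X,[0,1])$ with $f(y)=1$ and $f=0$ off $O$. The point $y$ is in the closure of $X\cap\{f>1/2\}$ and not in the compact set $X^{(k)}$, so the open set $(X\cap\{f>1/2\})\setminus X^{(k)}$ is nonempty and contains a point $r_k\in D$. The set $R=\{r_k:k\in\omega\}$ is infinite and locally finite, so $\emptyset\ne R^*\subset\{f\ge1/2\}\subset O$.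
\end{proof}

Convergence of a sequence in $P$ takes place in a compact set and is invisible in the corona. The second factor helps once more: two sequences with the same limit $x\in P$ can be spread along $\{x\}\times\{t'_i:i\geq1\}$ so that a given continuous function on $\beta X$ cannot separate them at infinity.

\begin{lemma}\label{lem:converge}
If $a_n\in D_P$ and $a_n\to x$ in $P$, then the sequence $(\varphi(a_n))$ converges in $\hat P$.
\end{lemma}

\begin{proof}
First, the sequence $(\varphi(a_n))$ lies in some $\hat P^{(k)}$. Otherwise there are indices $n_k$ with $\varphi(a_{n_k})\notin\hat P^{(k)}$. Fix $e\in D_Q$. The set $\{(\varphi(a_{n_k}),\psi(e)):k\in\omega\}$ is infinite and locally finite. By Proposition~\ref{prop:M} for $\Phi^{-1}$, its image $\{(a_{n_k},e):k\in\omega\}$ under $M^{-1}$ is infinite and locally finite. But it lies in the compact set $(\{a_n:n\in\omega\}\cup\{x\})\times\{e\}$.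

So if $(\varphi(a_n))$ does not converge, it has two cluster points $y\ne z$, and there are subsequences $(b_n)$ and $(b'_n)$ of $(a_n)$ with $\varphi(b_n)\to y$ and $\varphi(b'_n)\to z$. Let $g\colon\hat P\to[0,1]$ be continuous, $0$ near $y$ and $1$ near $z$. Let $\hat g\colon\beta\hat X\to[0,1]$ extend the composition of $g$ with the projection $\hat X\to\hat P$, and let $G\in C(\beta X)$ extend $\hat g\circ\Phi\in C(X^*)$, by Tietze's theorem. For fixed $i\ge1$ both $(b_n,t'_i)$ and $(b'_n,t'_i)$ tend to $(x,t'_i)$ as $n\to\infty$. So there is $n(i)$ such that the points $r_i=(b_{n(i)},t'_i)$ and $r'_i=(b'_{n(i)},t'_i)$ satisfy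
\[
|G(r_i)-G(r'_i)|<1/i,\qquad g(\varphi(b_{n(i)}))=0,\qquad g(\varphi(b'_{n(i)}))=1 .
\]
Because of their second coordinates, $(r_i)$ and $(r'_i)$ are locally finite sequences of distinct points of $D$. Let $u$ be a nonprincipal ultrafilter on the index set. By \eqref{eq:lim},
\[
G(\lim\nolimits_ur_i)=\hat g(\lim\nolimits_uM(r_i))=\lim\nolimits_ug(\varphi(b_{n(i)}))=0 ,
\]
and in the same way $G(\lim_ur'_i)=1$. But $G(\lim_ur_i)=\lim_uG(r_i)=\lim_uG(r'_i)=G(\lim_ur'_i)$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $x\in P$ let $\alpha(x)=\lim\varphi(a_n)$, where $a_n\in D_P$ and $a_n\to x$. Such sequences exist by (K3), the limit exists by Lemma~\ref{lem:converge}, and it does not depend on the sequence, since two sequences can be interleaved. Constant sequences show that $\alpha$ extends $\varphi$. The map $\alpha$ is continuous: if $x_n\to x$, choose $a_n\in D_P$ within distance $1/n$ of $x_n$ and with $\varphi(a_n)$ within distance $1/n$ of $\alpha(x_n)$; then $a_n\to x$, so $\varphi(a_n)\to\alpha(x)$ and $\alpha(x_n)\to\alpha(x)$. By Lemma~\ref{lem:bijection} the same argument for $\Phi^{-1}$ extends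 $\varphi^{-1}$ to a continuous map $\alpha'\colon\hat P\to P$. The compositions $\alpha'\alpha$ and $\alpha\alpha'$ are the identity on dense sets, so $\alpha$ is a homeomorphism with $\alpha[D_P]=D_{\hat P}$. With the coordinates exchanged, and the points $t_i$ in place of $t'_i$ in Lemma~\ref{lem:converge}, $\psi$ extends to a homeomorphism $\gamma\colon Q\to\hat Q$ with $\gamma[D_Q]=D_{\hat Q}$. Both preserve $m$ by Lemma~\ref{lem:mult}.

Let $R=\{r_i:i\in I\}\subset D$ be locally finite with distinct $r_i$. By Lemma~\ref{lem:corona}(d) a point of $R^*$ has the form $\lim_ur_i$. Since $\alpha\times\gamma$ extends $M$, continuity of $\beta(\alpha\times\gamma)$ and \eqref{eq:lim} give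
\[
(\alpha\times\gamma)^*(\lim\nolimits_ur_i)=\lim\nolimits_uM(r_i)=\Phi(\lim\nolimits_ur_i).
\]
By Lemma~\ref{lem:dense} the continuous maps $\Phi$ and $(\alpha\times\gamma)^*$ agree on a dense set, so they are equal.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
By Lemma~\ref{lem:prescribed} there are a $1$-cactus $P$ and a $2$-cactus $Q$ with $m$ injective on $D_P$ and on $D_Q$. The space $X=P\times Q$ is locally compact, non-compact, separable, metrizable and connected by (K1) and (K3). It has dimension $3$, because $\dim X\le3$ and $X$ contains a brick. Corollary~\ref{cor:rigid} applies.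
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:more}]
(1) By Theorem~\ref{thm:main} a homeomorphism $X^*\to\hat X^*$ has the form $(\alpha\times\gamma)^*$, so it is trivial, with $K=\emptyset$, and $P\cong\hat P$, $Q\cong\hat Q$. Conversely, homeomorphisms $\alpha,\gamma$ of the factors induce the homeomorphism $(\alpha\times\gamma)^*$.

(2) The map is a homomorphism, because $\beta(hh')=\beta h\circ\beta h'$ by uniqueness of extensions, and it is onto by Theorem~\ref{thm:main}. Suppose $\alpha(x)\ne x$. The closed sets $E=\{(x,t'_i):i\ge1\}$ and $E'=\{\alpha(x)\}\times Q$ are disjoint, so $E^*\cap E'^*=\emptyset$. The set $E^*$ is nonempty, and $(\alpha\times\gamma)^*$ maps it into $E'^*$ since $(\alpha\times\gamma)(E)\subset E'$. So $(\alpha\times\gamma)^*\ne\mathrm{id}$. If $\gamma(y)\ne y$, use $\{(t_i,y):i\ge1\}$ and $P\times\{\gamma(y)\}$ instead. So the kernel is trivial.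

(3) Fix a $2$-cactus $Q$ with $m$ injective on $D_Q$. For each of the $2^{\aleph_0}$ infinite sets $I\subset\{4,5,\dots\}$ let $P_I$ be a $1$-cactus such that $m$ maps $D_{P_I}$ bijectively onto $I$ (Lemma~\ref{lem:prescribed}). Each corona $(P_I\times Q)^*$ has only the identity autohomeomorphism, by Corollary~\ref{cor:rigid}. If $(P_I\times Q)^*\cong(P_J\times Q)^*$, then Theorem~\ref{thm:main} gives an $m$-preserving bijection $D_{P_I}\to D_{P_J}$, so $I=J$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{FS}
Ilijas Farah and Saharon Shelah, \emph{Rigidity of continuous quotients}, arXiv:1401.6689 (2014).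

\end{thebibliography}
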